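# Elliptic function fields inside the division ring of generic matrices

## 1. Two anticommuting elements and the cubic $y^2=x^3-x$

Let $C$ be a field of characteristic different from $2$, let $\alpha,\beta\in C$ be nonzero, and suppose that in some $C$-algebra we have two elements $\nu,\eta$ with
$$\nu^2=\alpha,\qquad \eta^2=\beta,\qquad \eta\nu=-\nu\eta .$$
Then $(\eta\nu)^2=\eta\nu\eta\nu=-\eta^2\nu^2=-\alpha\beta$, and $\eta$ anticommutes with $\eta\nu$, because $\eta\cdot\eta\nu=\beta\nu$ and $\eta\nu\cdot\eta=-\beta\nu$. So for $c,d\in C$ we have $(c\,\eta+d\,\eta\nu)^2=c^2\beta-d^2\alpha\beta$.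

Now put
$$U=\frac{\alpha(\alpha-1)^2-\beta^2}{4\alpha\beta},\qquad V=-\frac12\Bigl(1+\frac{(\alpha-1)U}{\beta}\Bigr)\eta+\frac12\Bigl(\frac{\alpha-1}{\beta}-\frac U\alpha\Bigr)\eta\nu. \tag{1}$$
The element $U$ is a scalar, so $U$ and $V$ commute. We compute
$$\begin{aligned}4V^2&=\beta\Bigl(1+\frac{(\alpha-1)U}{\beta}\Bigr)^2-\alpha\beta\Bigl(\frac{\alpha-1}{\beta}-\frac U\alpha\Bigr)^2\\
&=\beta+2(\alpha-1)U+\frac{(\alpha-1)^2U^2}{\beta}-\frac{\alpha(\alpha-1)^2}{\beta}+2(\alpha-1)U-\frac{\beta U^2}{\alpha}\\
&=-\frac{\alpha(\alpha-1)^2-\beta^2}{\beta}+4(\alpha-1)U+\frac{\alpha(\alpha-1)^2-\beta^2}{\alpha\beta}\,U^2 .\end{aligned}$$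
By the definition of $U$, the first fraction equals $4\alpha U$ and the last one equals $4U$. Hence $4V^2=-4\alpha U+4(\alpha-1)U+4U^3$, that is,
$$V^2=U^3-U. \tag{2}$$

With $\alpha=\beta=1$ one can see this in numbers. Take $\nu=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ and $\eta=\begin{pmatrix}1&0\\0&-1\end{pmatrix}$ over $\mathbb Q$. Then $U=-\tfrac14$ and
$$V=-\tfrac12\eta+\tfrac18\eta\nu=\begin{pmatrix}-\frac12&\frac18\\[2pt]-\frac18&\frac12\end{pmatrix},\qquad V^2=\Bigl(\tfrac14-\tfrac1{64}\Bigr)I=\tfrac{15}{64}I,$$
and indeed $U^3-U=-\tfrac1{64}+\tfrac14=\tfrac{15}{64}$.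

So two elements that do not commute have produced a commuting pair lying on a cubic curve. If $U$ is transcendental over a base field, the field generated by $U$ and $V$ is not a field of rational functions in one variable, since the curve $y^2=x^3-x$ has genus one. Two questions arise. In which division algebras can this be done? And where do the formulas (1) come from? We take up the first question for the division ring of generic matrices. The second turns out to be the key to the first.

## 2. Generic matrices and their division ring of fractions

Throughout, $k$ is a field, with no assumption made on it, and $s\ge2$, $m\ge2$ are integers.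

**Definition.** Let $x^{(\mu)}_{ij}$ ($1\le\mu\le m$, $1\le i,j\le s$) be independent commuting indeterminates over $k$. The matrices $X_\mu=(x^{(\mu)}_{ij})_{i,j}$ are called generic $s\times s$ matrices. The algebra of generic matrices $k\{X\}$ is the $k$-subalgebra of $M_s(k[x^{(\mu)}_{ij}])$ generated by $X_1,\dots,X_m$.

This algebra is a noncommutative domain, and it has a classical ring of fractions, which is a division ring. We write
$$F=k(x^{(\mu)}_{ij}),\qquad D=\mathrm{Frac}(k\{X\}),\qquad Z=\text{the center of }D.$$
A subfield of $D$ always means a commutative subfield $K$ with $k\subset K$, and $K\cong k(t)$ means isomorphic over $k$. The following question is stated by Alexei Belov-Kanel, Farrokh Razavinia and Wenchao Zhang in "Centralizers in Free Associative Algebras and Generic Matrices", arXiv:1812.03307 (2018): if a subfield $K\supset k$ of $D$ has transcendence degree one over $k$, must $K\cong k(t)$?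

We use the following facts (Posner, Amitsur; see Rowen, *Polynomial Identities in Ring Theory*). The ring $D$ is the localization of $k\{X\}$ at its nonzero central elements, and $[D:Z]=s^2$. Commutative subfields of $D$ containing $Z$ have degree at most $s$ over $Z$.

From them we get a concrete picture of $D$. First, $X_1$ and $X_2$ generate $M_s(F)$ as an $F$-algebra. To see this, specialize $X_1$ to $E_{11}$ and $X_2$ to a cyclic permutation matrix $c$. The products $c^iE_{11}c^j$ run over all matrix units, so $s^2$ suitable words in $E_{11},c$ form a basis of $M_s(k)$. The same words in $X_1,X_2$ are then linearly independent over $F$, because the determinant of their $s^2\times s^2$ coordinate matrix is a polynomial with a nonzero specialization. Consequently a central element of $k\{X\}$ commutes with all of $M_s(F)$, so it is a scalar matrix. A nonzero scalar is invertible in $M_s(F)$, so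
$$D\subset M_s(F),\qquad Z\subset F, \tag{3}$$
where elements of $F$ are identified with scalar matrices. (An element of $Z$ commutes with $X_1,X_2$, so it is scalar too.) Nonzero elements of $D$ are invertible in $D$, hence in $M_s(F)$. Finally $X_1X_2\ne X_2X_1$, since $E_{11}$ and $c$ do not commute for $s\ge2$.

As an example, let $s=2$ and let $t=\operatorname{tr}X_1$. By Cayley–Hamilton $X_1^2=tX_1-\det X_1$, so $[X_1^2,X_2]=t\,[X_1,X_2]$. Hence $t=[X_1^2,X_2][X_1,X_2]^{-1}$ is an element of $D$, although it is not obviously one. It is scalar, so it lies in $Z$.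

We also recall the vocabulary of function fields. A function field $K/k$ (in one variable) is a finitely generated extension of transcendence degree one, and its constant field is the algebraic closure of $k$ in $K$. A place $p$ is a discrete valuation ring $\mathcal O_p$ with $k\subset\mathcal O_p\subset K$ and fraction field $K$. We write $v_p$ for its valuation and $\kappa(p)$ for its residue field. The degree $\deg p=[\kappa(p):k]$ is finite, and the constant field embeds over $k$ in $\kappa(p)$. A nonzero element has as many zeros as poles, that is, $\sum_pv_p(\varphi)\deg p=0$. If $\varphi$ is transcendental over $k$, its pole divisor has degree $[K:k(\varphi)]$. When the constant field is $k$ and $g$ is the genus, Riemann–Roch gives $\ell(A)=\deg A+1-g$ for every divisor $A$ with $\deg A>2g-2$, where $\ell(A)=\dim_k\mathcal L(A)$.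

The field $k(t)$ has genus $0$. A Weierstrass equation over $k$ is
$$y^2+g(x)y=f(x),\qquad g=a_1x+a_3,\quad f=x^3+a_2x^2+a_4x+a_6,\quad a_i\in k. \tag{W}$$
It is smooth if, over an algebraic closure of $k$, no point of the curve annihilates both partial derivatives of $y^2+gy-f$; the one point at infinity is always smooth. The function field of a smooth plane cubic has genus $1$. Smooth equations exist over every $k$. If $\operatorname{char}k\ne2$, take $y^2=x^3-x$: a singular point would have $y=0$ and $x$ a multiple root of $x^3-x=x(x-1)(x+1)$, which has three distinct roots. If $\operatorname{char}k=2$, take $y^2+y=x^3$: the derivative with respect to $y$ is $1$.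

## 3. Where quaternions suffice, and where they give out

Some subfields are visibly harmless. If $K\subset k(X_1)$, where $X_1$ is transcendental over $k$, then $K\cong k(t)$ by Lüroth's theorem. A counterexample must be built from elements that do not commute.

Let $s=2$ and $\operatorname{char}k\ne2$. Put $\nu=X_1-\tfrac12\operatorname{tr}X_1$, which lies in $D$ by the example above, and $\eta=[\nu,X_2]=[X_1,X_2]$. By Cayley–Hamilton $\nu^2=-\det\nu$ is a scalar $\alpha$, so
$$\nu\eta+\eta\nu=\nu^2X_2-X_2\nu^2=0 .$$
Since $\eta$ is a commutator, it has trace $0$, and $\eta^2=-\det\eta$ is a scalar $\beta$. Both $\alpha$ and $\beta$ are nonzero, because $\nu,\eta$ are nonzero elements of a division ring. Formula (1) gives $U\in Z$ and $V\in D$ with $V^2=U^3-U$. Is $U$ constant? Replace all entries of $X_2$ by $\tau$ times themselves, with a new variable $\tau$. Then $\alpha$ stays and $\beta$ becomes $\tau^2\beta$, so $U$ becomes a Laurent polynomial in $\tau$ whose $\tau^2$-coefficient is $-\beta/(4\alpha)\ne0$. Therefore $U\notin k$, and $U\in F$ is transcendental over $k$, since $k$ is algebraically closed in the purely transcendental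 extension $F$. So $k(U,V)$ is the function field of $y^2=x^3-x$ (Lemma 2 below checks that there are no further relations), and the answer for $s=2$, $\operatorname{char}k\ne2$ is no.

The sensible next attempt is to find an anticommuting pair for other $s$. For odd $s$ and $\operatorname{char}k\neq 2$ there is none: if $p,q\in D$ are nonzero with $pq=-qp$, then taking determinants in $M_s(F)$ gives $\det p\det q=(-1)^s\det q\det p$ with $\det p\det q\ne0$, so $s$ is even. In fact already the shape of the solution, with $U$ central, is impossible for odd $s$. If $U\in Z$ and $V^2=U^3-U$, then $[Z(V):Z]\le2$ divides $[D:Z]=s^2$, so it is $1$, and $k(U,V)\subset Z$. The remark at the end of Section 8 shows that subfields of $Z$ of transcendence degree one are rational. And in characteristic $2$ formula (1) divides by zero. We need a construction in which neither coordinate is asked to be central, and which asks nothing of $\nu,\eta$ except that they do not commute.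

**Theorem 1.** For every field $k$, all $s\ge2$ and all $m\ge2$, $D$ contains a subfield $K\supset k$ of transcendence degree one with $K\not\cong k(t)$. More precisely, let (W) be any Weierstrass equation over $k$ and let $R=k[x,y]/(y^2+gy-f)$, a domain. Put
$$\nu=X_1,\quad \eta=X_2,\quad \delta=\eta\nu-\nu\eta,\quad \nu'=\delta\nu\delta^{-1},\quad \lambda=(\eta^2+g(\nu)\eta-f(\nu))\,\delta^{-1},$$
$$X=\lambda^2+a_1\lambda-a_2-\nu-\nu',\qquad Y=\lambda(X-\nu)-\eta-g(\nu)+[\lambda,\nu+\nu']. \tag{4}$$
Then $XY=YX$, $Y^2+g(X)Y=f(X)$, $X$ is transcendental over $k$, and $k(X,Y)\cong\mathrm{Frac}(R)$. If (W) is smooth, this field has genus $1$, so it is not rational.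

**Theorem 2.** Let $s,m\ge2$, and let $k\subset K\subset D$ with $K$ of transcendence degree one over $k$.

1. $K/k$ is finitely generated, $k$ is algebraically closed in $K$, and $K/k$ has a place of degree one (residue field $k$).
2. There is $\varphi\in K\setminus k$ with $[K:k(\varphi)]\le s$.
3. If $K$ has genus $0$, then $K\cong k(t)$.
4. Conversely, every function field $K/k$ of genus one with a place of degree one embeds over $k$ in $D$. Hence a genus-one function field embeds in $D$ if and only if it has a place of degree one; the condition does not depend on $s,m\ge2$.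

For $s=2$ the bound in part 2 is attained by the fields in part 4: a field of genus one has no $\varphi$ with $[K:k(\varphi)]=1$. These notes do not decide which fields of genus at least $2$ satisfying parts 1 and 2 embed in $D$.

## 4. Commuting coordinates as one-dimensional modules

Let $\mathcal D$ be any division ring with $k$ in its center. We want $X,Y\in\mathcal D$ that commute and satisfy (W). The commutativity is the hard part, so we look for a setting where it is automatic.

Let $A=R\otimes_k\mathcal D$. This is the ring $\mathcal D[x]\oplus\mathcal D[x]y$ in which $x$ and $y$ are central and $y^2=f-gy$. All modules are left modules. An $A$-module is a left $\mathcal D$-vector space with two commuting $\mathcal D$-linear operators $x,y$ that satisfy (W).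

**Lemma 1.** Let $T$ be an $A$-module with a one-element $\mathcal D$-basis $e$, and write $xe=Xe$, $ye=Ye$ with $X,Y\in\mathcal D$. Then $XY=YX$ and $Y^2+g(X)Y=f(X)$.

*Proof.* Since $x$ and $y$ commute with $\mathcal D$, we have $xye=x(Ye)=Y(xe)=YXe$ and $yxe=y(Xe)=X(ye)=XYe$. As $xy=yx$ in $A$ and $e$ is a basis, $XY=YX$. In the same way $x^ie=X^ie$ and $y^2e=Y^2e$, so $0=(y^2+g(x)y-f(x))e=(Y^2+g(X)Y-f(X))e$. $\blacksquare$

So we must find a one-dimensional $A$-module. Recall how points on (W) are made when coordinates commute. One takes two points and the line $y=\lambda x+n=:\ell$ through them. The cubic $f-g\ell-\ell^2$ vanishes at the two $x$-coordinates, and its third root is the $x$-coordinate of a third point. Comparing $x^2$-coefficients, the three roots add up to $\lambda^2+a_1\lambda-a_2$. In module language, the line gives a three-dimensional module, the two points a two-dimensional quotient, and the third point is the one-dimensional kernel.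

Two-dimensional $A$-modules cost nothing. For any $\nu\in\mathcal D$ take $N=A/A(x-\nu)$, which plays the role of the two points with $x=\nu$. A three-dimensional module will be $A/Ab$ with $b=y-\ell$, $\ell=\lambda x+n$. We want a surjection $A/Ab\to N$, $\bar1\mapsto w$, so we need a generator $w$ of $N$ with $bw=0$. The obvious choice $w=\bar1$ fails: $b\bar1=\bar y-(\lambda\nu+n)\bar1$ always has $\bar y$-component $1$. This is the familiar fact that the line through two points with the same $x$-coordinate is vertical. So try $w=\bar y-\eta\bar1$ with a second element $\eta\in\mathcal D$. We shall see that $bw=0$ amounts to one equation that determines $n$ and one equation of the form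
$$\lambda(\eta\nu-\nu\eta)=\eta^2+g(\nu)\eta-f(\nu). \tag{5}$$
If $\eta$ and $\nu$ commute, (5) has no solution, unless the pair $(\nu,\eta)$ was already on the curve. If they do not commute, (5) has exactly one solution. Seen from the vector $w$, the two points have the $x$-coordinates $\nu$ and $\nu'=\delta\nu\delta^{-1}$, and the line through them is no longer vertical.

We need division in $\mathcal D[x]$, where $x$ is central. If $p$ is monic of degree $d$, every $q\in\mathcal D[x]$ is uniquely $q=q'p+\rho$ with $\deg\rho<d$. Therefore every nonzero left ideal has the form $\mathcal D[x]p$ with $p$ monic, and $\mathcal D[x]/\mathcal D[x]p$ has dimension $\deg p$ as a left $\mathcal D$-space. The order of factors matters. In Hamilton's quaternions, $p=(x-i)(x-j)=x^2-(i+j)x+ij$; inserting $j$ for $x$ on the right of the coefficients gives $j^2-(i+j)j+ij=0$, whereas inserting $i$ gives $i^2-(i+j)i+ij=ij-ji=2ij\ne0$. So the right-hand factor is the one that yields a right root.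

## 5. The third point on the chord

**Proposition A.** Let $\mathcal D$ be a division ring with $k$ in its center, and let $\nu,\eta\in\mathcal D$ with $\delta=\eta\nu-\nu\eta\ne0$. Define $\nu',\lambda,X,Y$ by the formulas (4) and those preceding them. Then $XY=YX$ and $Y^2+g(X)Y=f(X)$.

*Proof.* Put
$$n=-\lambda\nu-\eta-g(\nu),\quad \ell=\lambda x+n\in\mathcal D[x],\quad b=y-\ell\in A,\quad h=f-g\ell-\ell^2\in\mathcal D[x].$$
Since $\ell^2=\lambda^2x^2+(\lambda n+n\lambda)x+n^2$, the polynomial $h$ is monic of degree $3$, and its $x^2$-coefficient is $a_2-a_1\lambda-\lambda^2$.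

**Step 1: the module of the line.** This step shows that $A/Ab$ is three-dimensional, and describes it. Because $y$ is central, $Ab=\mathcal D[x]b+\mathcal D[x]yb$ and $yb=y^2-\ell y=f-gy-\ell y$. Hence
$$yb+(g+\ell)b=f-gy-\ell y+(g+\ell)y-(g+\ell)\ell=f-g\ell-\ell^2=h,$$
so $Ab=\mathcal D[x]b+\mathcal D[x]h$. Since $y=b+\ell$, we have $A=\mathcal D[x]\oplus\mathcal D[x]b$. An element $pb+qh$ of $Ab$ (with $p,q\in\mathcal D[x]$) lies in $\mathcal D[x]$ only if $p=0$, so $Ab\cap\mathcal D[x]=\mathcal D[x]h$, and the inclusion $\mathcal D[x]\subset A$ induces an isomorphism of $\mathcal D[x]$-modules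
$$\mathcal D[x]/\mathcal D[x]h\;\cong\;A/Ab. \tag{6}$$
Two consequences will be used: $h\in Ab$, and for $p\in\mathcal D[x]$
$$y\bar p=\overline{py}=\overline{p(b+\ell)}=\overline{p\ell}\quad\text{in }A/Ab. \tag{7}$$

**Step 2: a vector killed by the line.** This step finds $w\in N=A/A(x-\nu)$ with $bw=0$; here $\lambda$ and $n$ are explained. We have $A(x-\nu)=\mathcal D[x](x-\nu)\oplus\mathcal D[x](x-\nu)y$, so $N$ has the left $\mathcal D$-basis $\bar1,\bar y$, with $x\bar1=\nu\bar1$ and $x\bar y=\nu\bar y$. Iterating, $x^i\bar1=\nu^i\bar1$ and likewise for $\bar y$. Let $w=\bar y-\eta\bar1$. As $x,y$ commute with $\mathcal D$,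
$$xw=\nu\bar y-\eta\nu\bar1,\qquad yw=y^2\bar1-\eta\bar y=f(\nu)\bar1-(g(\nu)+\eta)\bar y .$$
Therefore
$$bw=yw-\lambda xw-nw=\bigl(f(\nu)+\lambda\eta\nu+n\eta\bigr)\bar1-\bigl(g(\nu)+\eta+\lambda\nu+n\bigr)\bar y .$$
The second bracket is $0$ by the definition of $n$. Inserting $n$, the first bracket is
$$f(\nu)+\lambda(\eta\nu-\nu\eta)-\eta^2-g(\nu)\eta=f(\nu)+\lambda\delta-\eta^2-g(\nu)\eta,$$
which is $0$ by the definition of $\lambda$; this is equation (5). So $bw=0$. Since $h\in Ab$, also $hw=0$.

**Step 3: two of the three linear factors of $h$.** This step computes the annihilator of $w$ in $\mathcal D[x]$ and thereby factors $h$. From the formula for $xw$,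
$$(x-\nu)w=\nu\bar y-\eta\nu\bar1-\nu\bar y+\nu\eta\bar1=-\delta\bar1 .$$
As $\delta\ne0$, this gives $\bar1\in\mathcal D[x]w$; then $\bar y=w+\eta\bar1\in\mathcal D[x]w$ too, so $\mathcal D[x]w=N$. Next, $(x-\nu')\delta\bar1=(\delta\nu-\nu'\delta)\bar1=0$, because $\nu'\delta=\delta\nu$. Hence
$$r:=(x-\nu')(x-\nu)=x^2-(\nu+\nu')x+\nu'\nu$$
kills $w$. The annihilator of $w$ in $\mathcal D[x]$ is a left ideal generated by a monic polynomial, whose degree is $\dim_{\mathcal D}\mathcal D[x]w=\dim_{\mathcal D}N=2$. So the annihilator is $\mathcal D[x]r$. Since $hw=0$, we have $h\in\mathcal D[x]r$, and comparing degrees and leading coefficients, $h=(x-X_0)r$ for some $X_0\in\mathcal D$. The $x^2$-coefficients give $-X_0-(\nu+\nu')=a_2-a_1\lambda-\lambda^2$. Thus $X_0=X$ and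
$$h=(x-X)r. \tag{8}$$

**Step 4: the third point.** This step extracts a one-dimensional module. Since $bw=0$, the map $A/Ab\to N$, $\bar a\mapsto aw$, is well defined and $A$-linear. Under (6) it is $\bar p\mapsto pw$, so its kernel is $T=\mathcal D[x]r/\mathcal D[x]h$, by Step 3. As the kernel of an $A$-linear map, $T$ is an $A$-module. Its dimension over $\mathcal D$ is $3-2=1$, and $\bar r\ne0$ spans it. By (8), $xr=h+Xr$, so $x\bar r=X\bar r$. Also $y\bar r=Y_0\bar r$ for a unique $Y_0\in\mathcal D$. Lemma 1 yields $XY_0=Y_0X$ and $Y_0^2+g(X)Y_0=f(X)$.

**Step 5: the formula for the second coordinate.** It remains to show $Y_0=Y$. By (7), $y\bar r=\overline{r\ell}$, so $r\ell-Y_0r\in\mathcal D[x]h$. The left side has degree at most $3$ and $x^3$-coefficient $\lambda$, while $h$ is monic cubic, so $r\ell-Y_0r=\lambda h$. Write $r=x^2+r_1x+r_0$ with $r_1=-(\nu+\nu')$. The $x^2$-coefficient of $r\ell$ is $n+r_1\lambda$, and that of $h=(x-X)r$ is $r_1-X$. Hence $n+r_1\lambda-Y_0=\lambda(r_1-X)$, and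
$$Y_0=\lambda X+n+r_1\lambda-\lambda r_1=\lambda X-\lambda\nu-\eta-g(\nu)+[\lambda,\nu+\nu']=Y.\qquad\blacksquare$$

Two special cases are instructive. If $\eta\nu=-\nu\eta$ with $\nu^2=\alpha$, $\eta^2=\beta$ central and $\operatorname{char}k\neq2$, then $\delta=2\eta\nu$ anticommutes with $\nu$, so $\nu'=-\nu$. For $f=x^3-x$, $g=0$, we have $f(\nu)=(\alpha-1)\nu$ and $\delta^{-1}=-\eta\nu/(2\alpha\beta)$. Since $\nu\eta\nu=-\alpha\eta$,
$$\lambda=(\beta-(\alpha-1)\nu)\delta^{-1}=-\frac{\eta\nu}{2\alpha}-\frac{(\alpha-1)\eta}{2\beta},\qquad X=\lambda^2=-\frac{\beta}{4\alpha}+\frac{(\alpha-1)^2}{4\beta}=U .$$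
Also $\lambda\nu=-\frac12\eta-\frac{\alpha-1}{2\beta}\eta\nu$, so $Y=\lambda(X-\nu)-\eta=\lambda U-\frac12\eta+\frac{\alpha-1}{2\beta}\eta\nu=V$. This is where (1) comes from. Second, for $2\times2$ matrices put $t=\operatorname{tr}\nu$. By Cayley–Hamilton, $\delta\nu+\nu\delta=\eta\nu^2-\nu^2\eta=t\delta$, so $\nu'=t-\nu$ and $\nu+\nu'=t$ is central. For $g=0$, $a_2=0$ one gets $X=\lambda^2-\operatorname{tr}\nu$ and $Y=\lambda(X-\nu)-\eta$.

## 6. The point is not constant: end of the proof of Theorem 1

Proposition A alone could return a point with coordinates algebraic over $k$. Weighting $X_2$ by a variable rules this out, as it did for $U$ in Section 3.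

**Lemma B.** For $\mathcal D=D$, $\nu=X_1$, $\eta=X_2$, the element $X$ is transcendental over $k$.

*Proof.* **Step 1: the effect of scaling $X_2$.** The aim is to see $X$ grow. By Section 2, $\delta\ne0$, and $\delta,\eta$ are invertible in $M_s(F)$. Let $\tau$ be an indeterminate and let $\theta:F\to F(\tau)$ be the $k$-homomorphism that multiplies the entries of $X_2$ by $\tau$ and fixes all other variables; it exists and is injective, because the images of the variables are algebraically independent. Apply $\theta$ to matrices entrywise. Then $\theta(\delta)=\tau\delta$ and $\theta(\nu')=\tau\delta\,\nu\,\delta^{-1}\tau^{-1}=\nu'$, and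
$$\theta(\lambda)=\tau\,\eta^2\delta^{-1}+g(\nu)\eta\delta^{-1}-\tau^{-1}f(\nu)\delta^{-1},\qquad\theta(X)=\tau^2(\eta^2\delta^{-1})^2+(\text{lower powers of }\tau).$$

**Step 2: the determinant of $X$ is not constant.** The aim is to pass from matrices to $F$. By Step 1, $\theta(\det X)$ is a Laurent polynomial in $\tau$ over $F$ whose $\tau^{2s}$-coefficient is $\det(\eta)^4\det(\delta)^{-2}\ne0$. If $\det X$ were in $k$, then $\theta(\det X)=\det X$ would have $\tau$-degree at most $0$, a contradiction. So $\det X\in F\setminus k$, and it is transcendental over $k$, since $k$ is algebraically closed in $F$.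

**Step 3: conclusion for $X$.** If $p(X)=0$ with $0\ne p\in k[T]$, all eigenvalues of $X$ would be roots of $p$, hence algebraic over $k$. Then so would be their product $\det X$, contradicting Step 2. $\blacksquare$

**Lemma 2.** $R$ is a domain. If $\psi$ is a $k$-algebra homomorphism from $R$ to a ring such that $\psi(x)$ is transcendental over $k$, then $\psi$ is injective.

*Proof.* If $y^2+gy-f$ were reducible over $k(x)$, it would have a root in $k(x)$. This root is integral over $k[x]$, so it is a polynomial $a$ with $a^2+ga=f$. If $\deg a\ge2$, the left side has degree $2\deg a\ge4$; if $\deg a\le1$, it has degree at most $2$. Neither is $3$. So $y^2+gy-f$ is irreducible over $k(x)$, and as it is monic in $y$, $R=k[x]\oplus k[x]y$ is a subring of the field $k(x)[y]/(y^2+gy-f)$. Now let $0\ne p+qy\in R$ with $p,q\in k[x]$. Then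
$$(p+qy)(p-qg-qy)=p^2-pqg-q^2(y^2+gy)=p^2-pqg-q^2f\in k[x],$$
and this is nonzero, because $R$ is a domain and $p-qg,\ -q$ are not both zero. So every nonzero ideal of $R$ contains a nonzero polynomial in $x$, and $\ker\psi$ contains none. $\blacksquare$

*Proof of Theorem 1.* By Proposition A there is a homomorphism $R\to D$ with $x\mapsto X$, $y\mapsto Y$. By Lemmas B and 2 it is injective, so $k(X,Y)\cong\mathrm{Frac}(R)$. This field is algebraic over $k(X)$, so it has transcendence degree one. If (W) is smooth, it has genus $1$, whereas $k(t)$ has genus $0$, so it is not rational. Section 2 exhibits a smooth (W) over every field $k$. $\blacksquare$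

## 7. Descending through Laurent series: constants and a place of degree one

From here on $K\subset D$ is a subfield of transcendence degree one over $k$; we prove Theorem 2.

**Step 1: finite generation.** The purpose is to make $K/k$ a function field. Let $KZ$ be the $Z$-span of $K$ in $D$. It is a commutative ring, since $Z$ is central, and it is finite-dimensional over $Z$, since $D$ is. A finite-dimensional commutative domain over a field is a field, so $KZ$ is a subfield of $D$ and $[KZ:Z]\le s$. The field $F$ is finitely generated over $k$, so its subfield $Z$ is too (a subfield containing $k$ of a finitely generated extension of $k$ is finitely generated over $k$). Hence $KZ$ is finitely generated over $k$, and therefore so is $K$.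

The rest of part 1 rests on embedding $D$ in a ring that can be peeled down to $k$, one variable at a time.

**Definition.** Let $S$ be a division ring and $\sigma$ an automorphism of $S$. The ring $S((z;\sigma))$ consists of the series $\sum_{i\ge i_0}c_iz^i$ with $c_i\in S$, multiplied by the rule $zc=\sigma(c)z$. If $\sigma=1$ we write $S((z))$.

It is a division ring: a nonzero series is $cz^i(1-q)$ with $c\ne0$ and $q$ of positive order, and $1-q$ is inverted by the geometric series. For example, in $k(z_0,z_1)((u;\sigma))$ with $\sigma$ exchanging $z_0$ and $z_1$, we have $uz_0=z_1u$, and $u^2$ is central.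

**Step 2: a Laurent series algebra of degree $s$.** The purpose is to find a division ring $\Delta$ that becomes $M_s$ after extension of scalars and that is built from $k$ by Laurent series. Let $L=k(z_0,\dots,z_{s-1})$, let $\sigma$ be the cyclic permutation of the $z_i$, of order $s$, and put
$$\Delta=L((u;\sigma)),\qquad E'=L((u^s)),\qquad F_0=L^\sigma((u^s)).$$
As $\sigma^s=1$, $u^s$ commutes with $L$, so $E'$ is a field, and sorting exponents modulo $s$ gives $\Delta=\bigoplus_{i<s}E'u^i=\bigoplus_{i<s}u^iE'$. Since $[L:L^\sigma]=s$, also $[E':F_0]=s$, hence $\dim_{F_0}\Delta=s^2$. The center of $\Delta$ is $F_0$. Indeed $F_0$ commutes with $L$ and $u$, hence is central. If $\sum c_iu^i$ is central, commuting with $a\in L$ gives $ac_i=c_i\sigma^i(a)$ for all $a$, so $c_i=0$ unless $s\mid i$, and commuting with $u$ gives $\sigma(c_i)=c_i$. So $\Delta$ is central simple over $F_0$, and $E'\otimes_{F_0}\Delta$ is simple. It acts on $\Delta$, a right $E'$-space of dimension $s$, by $(a\otimes d)\cdot q=dqa$. This is a nonzero homomorphism $E'\otimes_{F_0}\Delta\to M_s(E')$ from a simple ring, hence injective, and both sides have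 dimension $s^2$ over $E'$. So
$$E'\otimes_{F_0}\Delta\cong M_s(E').$$
In particular $\Delta\subset M_s(E')$, and an $F_0$-basis $e_1,\dots,e_{s^2}$ of $\Delta$ is an $E'$-basis of $M_s(E')$.

**Step 3: generic elements of $\Delta$ are generic matrices.** The purpose is to embed $D$. Let $z_{\mu j}$ ($1\le\mu\le m$, $1\le j\le s^2$) be central indeterminates and put
$$\xi_\mu=\sum_jz_{\mu j}e_j\in\Delta[z]\subset M_s(E'[z]).$$
For each $\mu$ the $s^2$ entries of the matrix $\xi_\mu$ arise from $z_{\mu1},\dots,z_{\mu s^2}$ by an $E'$-linear substitution. It is invertible, because $(e_j)$ is an $E'$-basis of $M_s(E')$. So there is an $E'$-algebra isomorphism from $E'[x^{(\mu)}_{ij}]$ to $E'[z]$ that carries each $X_\mu$ to $\xi_\mu$. Restricting it to $k\{X\}\subset M_s(E'[x^{(\mu)}_{ij}])$ gives an injective homomorphism $k\{X\}\to\Delta[z]$. Number the $z_{\mu j}$ as $w_1,\dots,w_N$, so that $\Delta[z]$ lies in the division ring $\Delta((w_1))\cdots((w_N))$. An injective homomorphism from an Ore domain to a division ring extends to its division ring of fractions. Hence, over $k$,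
$$D\hookrightarrow\Delta((w_1))\cdots((w_N)),\qquad\Delta=L((u;\sigma)),\qquad L\hookrightarrow k((z_0))\cdots((z_{s-1})). \tag{9}$$
This is a descending chain. We remove $w_N,\dots,w_1$, arriving at $\Delta$; we remove $u$, arriving at $L$; we embed $L$ in an iterated Laurent series field and remove $z_{s-1},\dots,z_0$, arriving at $k$. Each removal passes from a division ring $S((z;\sigma))$, with $\sigma$ fixing $k$, to its coefficient division ring $S\supseteq k$.

**Step 4: one removal.** The purpose is to see what happens to a commutative subfield. On $S((z;\sigma))$ the order in $z$ is a discrete valuation $v$, trivial on $k$, and taking constant terms is a ring homomorphism $\{v\ge0\}\to S$ with kernel $\{v>0\}$, which is the identity on $k$. Let $K'\supseteq k$ be a commutative subfield of $S((z;\sigma))$. If $v$ vanishes on all nonzero elements of $K'$, then $K'\subset\{v\ge0\}$, and taking constant terms embeds $K'$ over $k$ in $S$. Otherwise $v|_{K'}$ is a nontrivial discrete valuation, trivial on $k$, and its residue field embeds over $k$ in $S$.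

**Step 5: finite extensions.** The purpose is to show that $k$ is algebraically closed in $K$. If $K'$ is finite over $k$, then $v|_{K'}$ is trivial, because a valuation trivial on $k$ is trivial on algebraic extensions of $k$. So by Step 4 any finite extension of $k$ that embeds over $k$ in one of the rings of the chain embeds in the next one, and finally in $k$; so it equals $k$. If $a\in K$ is algebraic over $k$, then $k(a)$ is such an extension by (9), so $a\in k$.

**Step 6: the place.** The purpose is to find a place with residue field $k$. Run down the chain with $K$. As $K$ does not embed over $k$ in $k$, there is a first step at which $v|_K$ is nontrivial. Its value group is some $d\mathbb Z$ with $d\ge1$; dividing by $d$ we get a place of $K/k$. Since $K/k$ is a function field by Step 1, the residue field is finite over $k$, and by Step 4 it embeds over $k$ in a ring of the chain. By Step 5 it is $k$. This proves part 1 of Theorem 2. $\blacksquare$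

## 8. A nonconstant element of degree at most $s$

Here is the idea of part 2. Inside $M_s(F)$, the $F$-span of $K$ is small, of dimension at most $s$. But $K\otimes_kF$ is huge, so there is a relation $P$, a polynomial with coefficients in $K$. The coefficients of $P$ are elements of $K$, and counting zeros and poles of $P$ bounds their poles.

Let $\mathbf x$ stand for the list of all variables $x^{(\mu)}_{ij}$, let $\Sigma=k[\mathbf x]\setminus\{0\}$, and put
$$E=K\otimes_kF=\Sigma^{-1}K[\mathbf x],\qquad M=\mathrm{Frac}(E)=K(\mathbf x).$$
Fix $t\in K\setminus k$. By part 1 it is transcendental over $k$, and $K$ is finite over $k(t)$. So $M$ is finite over $k(t)(\mathbf x)=F(t)$, and $M/F$ is a function field in one variable.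

**Step 1: $E$ is a principal ideal domain.** This will let us describe the relations by one element. As a localization of $K[\mathbf x]$, $E$ is a Noetherian unique factorization domain. It is integral over $k(t)\otimes_kF$, a localization of $F[t]$, so every nonzero prime ideal of $E$ is maximal. A nonzero prime contains a prime element $q$, and $(q)$ is maximal, so it equals $(q)$. If $a,b\in E$ are nonzero and coprime, no maximal ideal $(q)$ contains both, so $(a,b)=E$. Dividing by greatest common divisors, every ideal with two generators is principal, and as $E$ is Noetherian, every ideal is principal. (If $E$ were a field, there would be nothing to prove; Step 2 shows that it is not.)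

**Step 2: the relation $P$.** Consider the $F$-algebra homomorphism $E=K\otimes_kF\to M_s(F)$, $a\otimes c\mapsto ca$, with image $B$, the $F$-span of $K$. As $KZ$ is the $Z$-span of $K$ and $[KZ:Z]\le s$, it has a $Z$-basis of at most $s$ elements of $K$. Since $Z\subset F$, these span $B$, so
$$1\le\dim_FB\le s.$$
But $E$ is infinite-dimensional over $F$, since $K$ is infinite-dimensional over $k$. So the kernel is nonzero, and it equals $(P)$ for some $P\ne0$, which is not a unit because $B\ne0$. Multiplying $P$ by units from $\Sigma$ and from $K$, we may take
$$P=\sum_\alpha c_\alpha\mathbf x^\alpha\in K[\mathbf x],\qquad\text{some }c_\alpha=1 .$$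
If all $c_\alpha$ were in $k$, then $P\in\Sigma$ would be a unit. So some coefficient $\varphi:=c_\beta$ is not in $k$.

**Step 3: the places of $M/F$.** We list them in order to count zeros and poles of $P$. Let $\mathcal O$ be a place of $M/F$, with maximal ideal $\mathfrak m$. We use that a discrete valuation ring is a maximal proper subring of its fraction field.

*First kind: $K\subset\mathcal O$.* Then $E\subset\mathcal O$, and $\mathfrak q=\mathfrak m\cap E$ is a prime, nonzero because $\mathcal O\ne M$. So $\mathfrak q=(Q)$ for a prime element $Q$, the local ring $E_{(Q)}$ is a discrete valuation ring contained in $\mathcal O$, and $\mathcal O=E_{(Q)}$. Conversely every prime element $Q$ of $E$ gives such a place, with residue field $E/(Q)$.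

*Second kind: $K\not\subset\mathcal O$.* Then $\mathcal O\cap K$ is a valuation ring of $K$ containing $k$, different from $K$, so it is $\mathcal O_p$ for a place $p$ of $K/k$, and $\mathfrak m\cap K=\mathfrak m_p$. We have $\mathcal O_p[\mathbf x]\subset\mathcal O$, and the prime $\mathfrak m\cap\mathcal O_p[\mathbf x]$ contains $\mathfrak m_p\mathcal O_p[\mathbf x]$. If it were larger, its image in $\kappa(p)[\mathbf x]$ would be a nonzero ideal. As $\kappa(p)[\mathbf x]$ is a domain integral over $k[\mathbf x]$, this ideal would contain a nonzero element of $k[\mathbf x]$. Lifting it, an element of $\Sigma$ would lie in $\mathfrak m$, which is impossible because $F\subset\mathcal O$. So $\mathfrak m\cap\mathcal O_p[\mathbf x]=\mathfrak m_p\mathcal O_p[\mathbf x]$, and $\mathcal O$ contains the localization $\mathcal O_{p_F}$ of $\mathcal O_p[\mathbf x]$ at this prime. This localization is Noetherian and local, and its maximal ideal is generated by a uniformizer of $p$, so it is a discrete valuation ring and $\mathcal O=\mathcal O_{p_F}$. Conversely, for every place $p$ of $K/k$, $\mathcal O_{p_F}$ contains $F$, because elements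 of $\Sigma$ have their coefficients in $k$ and so are not in $\mathfrak m_p\mathcal O_p[\mathbf x]$; it is therefore a place of $M/F$. Pulling out of a polynomial the largest power of a uniformizer common to its coefficients leaves a unit of $\mathcal O_{p_F}$, so
$$v_{p_F}\Bigl(\sum_\alpha c_\alpha\mathbf x^\alpha\Bigr)=\min_\alpha v_p(c_\alpha). \tag{10}$$
The residue field is $\kappa(p)(\mathbf x)$. The ring $\kappa(p)\otimes_kF=\Sigma^{-1}\kappa(p)[\mathbf x]$ is a domain of dimension $\deg p$ over $F$, hence a field, hence equal to $\kappa(p)(\mathbf x)$. So the place $p_F$ has degree $\deg p$ over $F$.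

**Step 4: counting.** Now we use that the divisor of $P$ has degree $0$ over $F$. The places of the first kind contribute
$$\sum_{(Q)}v_Q(P)\,[E/(Q):F]=\dim_FE/(P)=\dim_FB,$$
by the Chinese remainder theorem and the fact that $Q^iE/Q^{i+1}E\cong E/(Q)$. For a place $p$ of $K/k$ put $\pi_p=-\min_\alpha v_p(c_\alpha)$. This is nonnegative, since some $c_\alpha=1$, and by (10) the place $p_F$ contributes $-\pi_p\deg p$. Hence
$$\sum_p\pi_p\deg p=\dim_FB\le s. \tag{11}$$
Since $v_p(\varphi)\ge-\pi_p$ for every $p$, the pole divisor of $\varphi$ has degree at most $s$. As $\varphi\notin k$ is transcendental over $k$, this says $[K:k(\varphi)]\le s$, which is part 2 of Theorem 2. $\blacksquare$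

**Remark.** The proof gives $[K:k(\varphi)]\le\dim_FB$. If $K\subset Z$, then $K$ consists of scalars, $B=F$ has dimension $1$, and $K=k(\varphi)$. This is the statement used in Section 3: inside the center nothing irrational can occur.

## 9. Genus zero and genus one

**Step 1: genus zero (part 3).** We show that the degree-one place forces rationality. By part 1, $K$ has constant field $k$ and a place $O$ of degree one. If the genus is $0$, Riemann–Roch gives $\ell(O)=1+1-0=2$. So there is $\varphi\in\mathcal L(O)\setminus k$; its pole divisor is $O$, of degree $1$, so $[K:k(\varphi)]=1$ and $K=k(\varphi)$. $\blacksquare$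

**Step 2: genus one (part 4).** We show that every candidate has a Weierstrass equation, so that Theorem 1 applies. That a genus-one field embedded in $D$ has a place of degree one is part 1. Conversely, let $K/k$ have genus one and a place $O$ of degree one. The constant field embeds over $k$ in the residue field $k$ of $O$, so it is $k$. By Riemann–Roch $\ell(nO)=n$ for $n\ge1$. So we can choose
$$x\in\mathcal L(2O)\setminus\mathcal L(O),\qquad y\in\mathcal L(3O)\setminus\mathcal L(2O),$$
with pole divisors exactly $2O$ and $3O$. Then $[K:k(x)]=2$ and $[K:k(y)]=3$, and $[K:k(x,y)]$ divides both, so $K=k(x,y)$. The seven elements $1,x,y,x^2,xy,x^3,y^2$ lie in $\mathcal L(6O)$, which has dimension $6$, so they satisfy a nontrivial linear relation over $k$. Their pole orders at $O$ are $0,2,3,4,5,6,6$. If the coefficient of $x^3$ or of $y^2$ were zero, all occurring terms would have distinct pole orders and could not cancel. So the relation has the form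
$$\gamma y^2+(\cdots)xy+(\cdots)y=\epsilon x^3+(\cdots)x^2+(\cdots)x+(\cdots),\qquad\gamma,\epsilon\in k\setminus\{0\}.$$
Substitute $x=\gamma\epsilon x_1$ and $y=\gamma\epsilon^2y_1$. Then $\gamma y^2=\gamma^3\epsilon^4y_1^2$ and $\epsilon x^3=\gamma^3\epsilon^4x_1^3$, so dividing by $\gamma^3\epsilon^4$ gives an equation (W) for $x_1,y_1$, and still $K=k(x_1,y_1)$. Since $x_1$ is transcendental over $k$, Lemma 2 shows that the resulting homomorphism $R\to K$ is injective, so $K\cong\mathrm{Frac}(R)$. By Theorem 1, $\mathrm{Frac}(R)\cong k(X,Y)\subset D$ over $k$. This holds for all $s,m\ge2$, so the condition does not depend on them. $\blacksquare$
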